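\title{The $L^2$-isoperimetric profile does not determine the extremal profile under a weak power moment}

\begin{abstract}
For an infinite finitely generated amenable group $G$, the $L^2$-isoperimetric profile $\Lambda_G(v)$ is the slowest rate at which simple random walk escapes from a set of at most $v$ points. The extremal profile $\widetilde\Lambda_{G,\alpha}(v)$ is the largest value of the same quantity among symmetric random walks whose jumps have tails of order $s^{-\alpha}$. We show that for $\alpha\in(0,2)$ the first invariant does not determine the second: we construct two groups $G,H$ with $\Lambda_G\asymp\Lambda_H$ whose extremal profiles are inequivalent for every $\alpha\in(0,2)$. On every group the extremal profile lies between the powers $\min(1,\alpha)$ and $\alpha/2$ of the isoperimetric profile, and along one sequence of volumes $G$ realizes the first exponent and $H$ the second.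
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $G$ be an infinite, finitely generated amenable group. Fix a finite symmetric generating set $S$ containing the identity $e$, let $|\cdot|$ be the word length, and let $\mathbf u$ be the uniform probability measure on $S$. Functions are real valued and $\|\cdot\|$ is the $\ell^2$ norm. For a symmetric probability measure $\mu$ on $G$, a finite nonempty set $U\subset G$ and $v\ge1$ put
\begin{gather*}
\mathcal E_\mu(f)=\frac12\sum_{x,y\in G}|f(xy)-f(x)|^2\mu(y),\qquad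
\lambda_\mu(U)=\inf\Big\{\frac{\mathcal E_\mu(f)}{\|f\|^2}:\ \operatorname{supp}f\subset U,\ f\ne0\Big\},\\
\Lambda_\mu(v)=\inf\{\lambda_\mu(U):\ U\subset G,\ 1\le|U|\le v\}.
\end{gather*}
The function $\Lambda_\mu$ is the \emph{$L^2$-isoperimetric profile} of $\mu$, and we write $\Lambda_G=\Lambda_{\mathbf u}$. The operator $P_\mu f(x)=\sum_y\mu(y)f(xy)$ is self-adjoint and $\mathcal E_\mu(f)=\langle(I-P_\mu)f,f\rangle$. So $1-\lambda_\mu(U)$ is the top eigenvalue of the random walk with steps $\mu$ killed on leaving $U$, and $\Lambda_\mu(v)$ is the escape rate from the best trap of at most $v$ points. The function $\Lambda_G$ is non-increasing, positive because $G$ is infinite, and tends to $0$ because $G$ is amenable (Lemma~\ref{lem:inv}).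

For positive functions $f,g$, both non-increasing or both non-decreasing, we write $f\simeq g$ if there are constants $c_1,\dots,c_4\in(0,\infty)$ with $c_1f(c_2t)\le g(t)\le c_3f(c_4t)$ for all large $t$, and $f\asymp g$ if $f/g$ is bounded above and below by positive constants for all large $t$.

A walk with long jumps escapes faster. To limit the jumps, take a non-decreasing $\rho:[0,\infty)\to[1,\infty)$ and define the \emph{weak $\rho$-moment}
\[
W(\rho,\mu)=\sup_{s\ge0}\ \rho(s)\,\mu(\{x:|x|>s\}).
\]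
The condition $W(\rho,\mu)\le K$ is the tail bound $\mu(|x|>s)\le K/\rho(s)$. For fixed $K\ge1$ the \emph{extremal profile} is
\[
\widetilde\Lambda_{G,\rho}(v)=\sup\{\Lambda_\mu(v):\ \mu\text{ a symmetric probability measure on }G,\ W(\rho,\mu)\le K\}.
\]
The supremum is taken for each $v$ separately, so the measure may be adapted to the volume. For $\rho_\alpha(s)=(1+s)^\alpha$, $\alpha>0$, we write $\widetilde\Lambda_{G,\alpha}=\widetilde\Lambda_{G,\rho_\alpha}$. Up to constant factors, neither $\Lambda_G$ nor $\widetilde\Lambda_{G,\alpha}$ depends on $S$ or $K$ (Lemma~\ref{lem:inv}), so both are invariants of the group.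

The following is known. If $\rho$ is non-decreasing, slowly varying and satisfies $\rho(t^a)\asymp\rho(t)$ for every $a>0$, for example $\rho(t)=[1+\log(1+t)]^{\epsilon}$ with $\epsilon>0$, then on every infinite finitely generated amenable group
\begin{equation}\label{eq:slow}
\widetilde\Lambda_{G,\rho}(v)\simeq\frac1{\rho(1/\Lambda_G(v))},
\end{equation}
so $\Lambda_G$ determines $\widetilde\Lambda_{G,\rho}$. The question for power functions comes from the work of Saloff-Coste and Zheng~\cite{SZ}.

\medskip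
\noindent\textbf{Question.} \emph{Fix $\alpha\in(0,2)$. If $G,H$ are infinite finitely generated amenable groups with $\Lambda_G\simeq\Lambda_H$, must $\widetilde\Lambda_{G,\alpha}\simeq\widetilde\Lambda_{H,\alpha}$?}
\medskip

There are reasons to expect a positive answer. It holds for slowly varying $\rho$ by~\eqref{eq:slow}, and for $\alpha>2$, where $\widetilde\Lambda_{G,\alpha}\asymp\Lambda_G$ (Remark~\ref{rem:alpha}). On $\mathbb Z$ one finds $\widetilde\Lambda_{\mathbb Z,\alpha}\asymp\Lambda_{\mathbb Z}^{\alpha/2}$ for $\alpha\in(0,2)$ (Example~\ref{ex:Z}), which suggests a universal formula. The answer is nevertheless negative for every $\alpha\in(0,2)$, and one pair of groups works for all $\alpha$.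

\begin{theorem}\label{thm:A}
There are infinite finitely generated amenable groups $G,H$ with $\Lambda_G\asymp\Lambda_H$ such that $\widetilde\Lambda_{G,\alpha}\not\simeq\widetilde\Lambda_{H,\alpha}$ for every $\alpha\in(0,2)$. Moreover there is a sequence $v_i\to\infty$, not depending on $\alpha$, with
\[
\frac{\log\widetilde\Lambda_{G,\alpha}(v_i)}{\log\Lambda_G(v_i)}\to\min(1,\alpha),\qquad
\frac{\log\widetilde\Lambda_{H,\alpha}(v_i)}{\log\Lambda_H(v_i)}\to\frac\alpha2 .
\]
\end{theorem}

\begin{theorem}\label{thm:B}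
For every infinite finitely generated amenable group $G$ and every $\alpha\in(0,2)$ there are $c,C>0$ such that for all $v\ge1$
\[
c\,\Lambda_G(16v)^{\min(1,\alpha)}\le\widetilde\Lambda_{G,\alpha}(v)\le C\,\Lambda_G(v)^{\alpha/2}.
\]
\end{theorem}

The two exponents in Theorem~\ref{thm:B} are therefore optimal, even for two groups with $\Lambda_G\asymp\Lambda_H$ and along the same sequence of volumes; for the lower bound one uses that $\log\Lambda_G(16v_i)/\log\Lambda_G(v_i)\to1$, which is~\eqref{eq:LG} below. The inequivalence in Theorem~\ref{thm:A} does not use Theorem~\ref{thm:B}, which is needed only to identify the limits.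

A heuristic explains the range of exponents. A measure with $W(\rho,\mu)\le1$ may put mass $1/\rho(r)$ on jumps of length $r$. Suppose jumps of length $r$ can be chosen so that they leave every set of $v$ points with probability bounded below. Then $\widetilde\Lambda_{G,\rho}(v)$ is at least of order $1/\rho(r)$. Such an $r$ is at least of order $\Lambda_G(v)^{-1/2}$, because an optimal test function moves by at most $r\Lambda_G(v)^{1/2}$ in $\ell^2$ under a jump of length $r$. It can be taken of order $\Lambda_G(16v)^{-1}$, because simple random walk escapes after that many steps. A function with $\rho(t^{1/2})\asymp\rho(t)$ does not see the difference between these two scales, in agreement with~\eqref{eq:slow}; a power function does.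

Section~\ref{sec:tools} collects the elementary tools and Section~\ref{sec:B} proves Theorem~\ref{thm:B}. Section~\ref{sec:model} exhibits the two extreme behaviors on a finite group and on $\mathbb Z$, and outlines the construction, which occupies Sections~\ref{sec:wreath}--\ref{sec:M}. Section~\ref{sec:A} proves Theorem~\ref{thm:A}. The only external input is the uniform expansion~\eqref{eq:tau} of the groups $PSL_2(\mathbb F_p)$.

\section{Dirichlet forms, test functions and entropy}\label{sec:tools}

We use $\mathcal E_\mu$, $\lambda_\mu$, $\Lambda_\mu$ on any finite or countable group $X$, and write $\lambda_{X,\mu}$, $\Lambda_{X,\mu}$ when the group must be named. Put $f_y(x)=f(xy)$, so that $\mathcal E_\mu(f)=\frac12\sum_y\mu(y)\|f_y-f\|^2$.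

\subsection*{Translations and averages}
The maps $r\mapsto|r|$ and $r\mapsto(r-t)_+$, $t\ge0$, are $1$-Lipschitz, so replacing $f$ by $|f|$ or $(f-t)_+$ does not increase $\mathcal E_\mu$. Hence we may take $f\ge0$ in the definition of $\lambda_\mu(U)$; the infimum is a minimum over a finite-dimensional sphere. Right translation is an isometry of $\ell^1$ and of $\ell^2$, and $f_{yz}=(f_z)_y$. Therefore, in both norms, $\|f_{y^{-1}}-f\|=\|f_y-f\|$ and
\begin{equation}\label{eq:tri}
\|f_y-f\|\le\sum_{r=1}^l\|f_{s_r}-f\|\qquad\text{if }y=s_1\cdots s_l .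
\end{equation}
If $f\ge0$, then $\langle f_y,f\rangle\ge0$ and $\|f_y-f\|^2\le2\|f\|^2$. For a finite subgroup $C$ let $P_Cf=\frac1{|C|}\sum_{c\in C}f_c$. This is the orthogonal projection onto right $C$-invariant functions, and with $\mathbf u_C$ uniform on $C$,
\begin{equation}\label{eq:proj}
\|f-P_Cf\|^2=\|f\|^2-\langle P_Cf,f\rangle=\frac1{2|C|}\sum_{c\in C}\|f_c-f\|^2=\mathcal E_{\mathbf u_C}(f).
\end{equation}

Recall that a group $X$ generated by a finite set $S$ is amenable if and only if for every $\epsilon>0$ there is a finite nonempty $U$ with $|Us\,\triangle\,U|\le\epsilon|U|$ for all $s\in S$ (F{\o}lner's condition), and if and only if for every $\epsilon>0$ there is a probability density $p$ with $\|p_s-p\|_1\le\epsilon$ for all $s\in S$ (Reiter's condition).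

\begin{lemma}\label{lem:inv}
Let $X$ be an infinite group with finite symmetric generating set $S\ni e$.
\begin{enumerate}
\item[(a)] $0<\Lambda_X(v)\le1$ for all $v\ge1$.
\item[(b)] $X$ is amenable if and only if $\Lambda_X(v)\to0$ as $v\to\infty$.
\item[(c)] Changing $S$ or $K$ changes $\Lambda_X$ and $\widetilde\Lambda_{X,\alpha}$ by at most a constant factor.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The upper bound is $\lambda_{\mathbf u}(\{e\})=1-\mathbf u(e)$. Let $f\ge0$, $\|f\|=1$, $|\operatorname{supp}f|\le v$, and pick $x$ with $f(x)\ge v^{-1/2}$. The ball of radius $\lfloor v\rfloor$ about $x$ has more than $v$ points, so a path of at most $v$ steps leads from $x$ to a zero of $f$. Along some step $f$ changes by at least $v^{-3/2}$, so $\mathcal E_{\mathbf u}(f)\ge v^{-3}/(2|S|)$.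

(b) If $X$ is amenable, test with F{\o}lner sets: $\|(1_U)_s-1_U\|^2=|Us^{-1}\triangle U|$. Conversely, unit vectors $f$ with $\|f_s-f\|\to0$ give densities $f^2$ with $\|(f^2)_s-f^2\|_1\le\|f_s-f\|\,\|f_s+f\|\le2\|f_s-f\|\to0$.

(c) Let $S'$ be another generating set, with $|\cdot|'\le n|\cdot|$ and $|\cdot|\le n|\cdot|'$. By~\eqref{eq:tri}, $\|f_{s'}-f\|^2\le n^2\cdot2|S|\,\mathcal E_{\mathbf u}(f)$ for $s'\in S'$, so $\mathcal E_{\mathbf u'}\le n^2|S|\,\mathcal E_{\mathbf u}$. If $W(\rho_\alpha,\mu)\le K$ for $S$, then $\mu(|x|'>s)\le K(1+s/n)^{-\alpha}\le Kn^\alpha(1+s)^{-\alpha}$, so a change of generators amounts to a change of $K$. Finally $\mu'=(1-\frac1K)\delta_e+\frac1K\mu$ has $W(\rho_\alpha,\mu')\le1$ and $\Lambda_{\mu'}=\Lambda_\mu/K$.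
\end{proof}

From now on $K\ge1$ is fixed. For wreath and direct products it is more convenient to invert the profile. For an infinite amenable $X$ with fixed generating set put
\[
V_X(\varepsilon)=\log\min\{|U|:\ \lambda_{\mathbf u}(U)\le\varepsilon\},\qquad\varepsilon>0 .
\]
By Lemma~\ref{lem:inv}, $V_X$ is finite, non-increasing, and tends to $\infty$ as $\varepsilon\to0$. By definition, $|U|<e^{V_X(\varepsilon)}$ implies $\lambda_{\mathbf u}(U)>\varepsilon$, and a function $f\neq0$ with $\mathcal E_{\mathbf u}(f)\le\varepsilon\|f\|^2$ gives $V_X(\varepsilon)\le\log|\operatorname{supp}f|$.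

\subsection*{Quotients and subgroups}

\begin{lemma}\label{lem:qs}
Let $\mu$ be a symmetric probability measure on $X$ and $U\subset X$ finite and nonempty.
\begin{enumerate}
\item[(a)] If $\pi:X\to\bar X$ is a surjective homomorphism, then $\lambda_{X,\mu}(U)\ge\lambda_{\bar X,\pi_*\mu}(\pi U)$.
\item[(b)] If $\mu$ is carried by a subgroup $Y\le X$, then $\lambda_{X,\mu}(U)\ge\Lambda_{Y,\mu}(|U|)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Given $f$ supported in $U$, let $\bar f(\bar x)$ be the $\ell^2$ norm of $f$ on the fiber over $\bar x$. Then $\|\bar f\|=\|f\|$ and $\operatorname{supp}\bar f\subset\pi U$. The map $x\mapsto xy$ sends the fiber over $\bar x$ bijectively onto the fiber over $\bar x\pi(y)$, so the reverse triangle inequality gives $|\bar f(\bar x\pi(y))-\bar f(\bar x)|^2\le\sum_{\pi(x)=\bar x}|f(xy)-f(x)|^2$. Sum over $\bar x$ and integrate in $y$.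

(b) Let $g$ run over representatives of the cosets $gY$. The functions $y\mapsto f(gy)$ on $Y$ have supports of size at most $|U|$, and $\mathcal E_\mu(f)$ and $\|f\|^2$ are the sums over $g$ of their energies and squared norms.
\end{proof}

Part (b) is used in two ways: lower bounds pass from $Y$ up to $X$, and a test function $f$ on an overgroup $X$ gives $\Lambda_{Y,\mu}(|\operatorname{supp}f|)\le\mathcal E_\mu(f)/\|f\|^2$.

\subsection*{Tents and tensor products}
For an integer $n\ge1$ let $\chi_n(j)=\min(j+1,n-j)$ for $0\le j<n$ and $\chi_n(j)=0$ for all other $j\in\mathbb Z$.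

\begin{lemma}\label{lem:tent}
For $d\in\mathbb Z$ we have $\|\chi_n(\cdot+d)-\chi_n\|\le\frac{5|d|}n\|\chi_n\|$. For integers $0\le l\le n$, the part of $\chi_n$ on $\{j<l\}\cup\{j\ge n-l\}$ has squared norm at most $25(l/n)^2\|\chi_n\|^2$.
\end{lemma}

\begin{proof}
For $x\in[j,j+1]\subset[0,n]$ we have $\min(x,n-x)\le\chi_n(j)$, so $\|\chi_n\|^2\ge\int_0^n\min(x,n-x)^2dx=n^3/12$. The increment $\chi_n(j+1)-\chi_n(j)$ has absolute value at most $1$ and vanishes unless $-1\le j\le n-1$. So $\|\chi_n(\cdot+1)-\chi_n\|^2\le2n\le\frac{24}{n^2}\|\chi_n\|^2$, and~\eqref{eq:tri} gives the first claim. The boundary part has at most $2l$ nonzero values, each at most $l$, so its squared norm is at most $2l^3\le2l^2n\le24(l/n)^2\|\chi_n\|^2$.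
\end{proof}

\begin{lemma}\label{lem:tensor}
For finitely many pairs of nonnegative unit vectors, $\|\bigotimes_x\phi_x-\bigotimes_x\phi_x'\|^2\le\sum_x\|\phi_x-\phi'_x\|^2$.
\end{lemma}

\begin{proof}
Put $a_x=\frac12\|\phi_x-\phi'_x\|^2=1-\langle\phi_x,\phi'_x\rangle\in[0,1]$. The left side is $2-2\prod_x(1-a_x)\le2\sum_xa_x$.
\end{proof}

\subsection*{Moments}
The next lemma gives the two ways in which the moment condition enters. Part (a) converts the growth of $\|f_y-f\|^2$ in $|y|$ into an upper bound for the extremal profile; part (b) converts one measure living at one scale into a lower bound. Put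
\[
\tau_\alpha(N)=N^{-\min(1,\alpha)}(1+\log N),\qquad N\ge1 .
\]

\begin{lemma}\label{lem:mom}
Let $\alpha\in(0,2)$ and let $X$ be a group with a word length $|\cdot|$.
\begin{enumerate}
\item[(a)] There is $C=C(\alpha,K)$ such that $W(\rho_\alpha,\mu)\le K$ implies, for all real $r>0$ and $N\ge1$,
\[
\sum_y\mu(y)\min\big(1,(|y|/r)^2\big)\le Cr^{-\alpha},\qquad\sum_y\mu(y)\min(1,|y|/N)\le C\tau_\alpha(N).
\]
\item[(b)] If $\omega$ is a symmetric probability measure carried by $\{|x|\le r\}$, then $\widetilde\Lambda_{X,\alpha}(v)\ge(1+r)^{-\alpha}\Lambda_\omega(v)$ for all $v\ge1$.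
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $\psi$ is non-decreasing and Lipschitz with $\psi(0)=0$, then
\[
\sum_y\mu(y)\psi(|y|)=\int_0^\infty\psi'(s)\mu(|y|>s)\,ds\le K\int_0^\infty\psi'(s)(1+s)^{-\alpha}ds .
\]
The first sum is at most $K\int_0^r2sr^{-2}s^{-\alpha}ds=\frac{2K}{2-\alpha}r^{-\alpha}$; here $\alpha<2$ is used. The second is at most $\frac KN\int_0^N(1+s)^{-\alpha}ds$, and the integral is at most $(2N)^{1-\alpha}/(1-\alpha)$, $1+\log N$, $1/(\alpha-1)$ for $\alpha<1$, $\alpha=1$, $\alpha>1$.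

(b) Let $q=(1+r)^{-\alpha}$ and $\mu=(1-q)\delta_e+q\omega$. Then $\mu(|x|>s)\le q\le(1+s)^{-\alpha}$ for $s<r$ and $\mu(|x|>s)=0$ for $s\ge r$. So $W(\rho_\alpha,\mu)\le1\le K$, and $\Lambda_\mu=q\Lambda_\omega$.
\end{proof}

\subsection*{Entropy}
Lower bounds on profiles require lower bounds on the support of a function on a product set. We obtain them one coordinate at a time, through entropy. For a finitely supported random variable $\xi$ with law $p$, $\mathrm{Ent}(\xi)=-\sum p\log p\le\log|\operatorname{supp}p|$. The conditional entropy $\mathrm{Ent}(\xi\mid\zeta)$ is the average over the values of $\zeta$ of the entropy of the conditional law of $\xi$. It satisfies the chain rule $\mathrm{Ent}(\xi,\zeta)=\mathrm{Ent}(\zeta)+\mathrm{Ent}(\xi\mid\zeta)$ and does not increase when more variables are added to the conditioning.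

Let $p$ be a finitely supported probability measure on a product set $X^I$. For $x\in I$, an \emph{$x$-slice} is the set of configurations $h$ whose coordinates other than $h(x)$ have prescribed values. For real $r\ge1$, an $x$-slice of positive mass is \emph{$r$-bad} if the conditional law of $p$ on it gives mass greater than $\frac12$ to some set of at most $r$ points.

\begin{lemma}\label{lem:ent}
Let $I_0\subset I$ be finite, and suppose that for each $x\in I_0$ the $r$-bad $x$-slices have total $p$-mass at most $\frac15$. Then $\log|\operatorname{supp}p|\ge\frac25|I_0|\log r$.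
\end{lemma}

\begin{proof}
Consider the conditional law on a slice that is not bad. Fewer than $r$ of its atoms exceed $1/r$, so these carry mass at most $\frac12$. The other atoms carry mass at least $\frac12$ and each has $-\log(\text{mass})\ge\log r$. So the entropy of this law is at least $\frac12\log r$, and $\mathrm{Ent}(h(x)\mid h(y),y\ne x)\ge\frac45\cdot\frac12\log r$ for $x\in I_0$. With $I_0=\{x_1,\dots,x_n\}$, the chain rule gives
\[
\mathrm{Ent}(h)\ge\sum_{k=1}^n\mathrm{Ent}\big(h(x_k)\mid h(x_1),\dots,h(x_{k-1}),\,h|_{I\setminus I_0}\big)\ge\sum_{k=1}^n\mathrm{Ent}\big(h(x_k)\mid h(y),y\ne x_k\big).\qedhere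
\]
\end{proof}

\section{Universal bounds}\label{sec:B}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Write $\Lambda=\Lambda_G$.

\emph{Upper bound.} Choose $f\ge0$ with $|\operatorname{supp}f|\le v$, $\|f\|=1$ and $\mathcal E_{\mathbf u}(f)\le2\Lambda(v)$. Then $\|f_s-f\|^2\le4|S|\Lambda(v)$ for $s\in S$, and by~\eqref{eq:tri}
\[
\|f_y-f\|^2\le4\min\big(1,(|y|/r)^2\big),\qquad r=(|S|\Lambda(v))^{-1/2}.
\]
If $W(\rho_\alpha,\mu)\le K$, Lemma~\ref{lem:mom}(a) gives $\Lambda_\mu(v)\le\mathcal E_\mu(f)\le2Cr^{-\alpha}=2C|S|^{\alpha/2}\Lambda(v)^{\alpha/2}$.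

\emph{Lower bound, $\alpha\ge1$.} Lemma~\ref{lem:mom}(b) with $\omega=\mathbf u$, $r=1$ gives $\widetilde\Lambda_{G,\alpha}(v)\ge2^{-\alpha}\Lambda(v)\ge2^{-\alpha}\Lambda(16v)$.

\emph{Lower bound, $\alpha<1$.} We take for $\omega$ the law $\mathbf u^{(n)}$ of simple random walk at time $n=\lceil2|S|/\Lambda(16v)\rceil$. It is symmetric and carried by $\{|x|\le n\}$, and with $P=P_{\mathbf u}$ we have $\mathcal E_\omega(f)=\langle(I-P^n)f,f\rangle$. Let $f\ge0$, $\|f\|=1$, $|\operatorname{supp}f|\le v$. We claim $\|P^nf\|\le\frac12$. The difficulty is that the support of $g=P^kf$ grows with $k$, so the profile does not apply to $g$ directly. But $\|g\|_1=\|f\|_1\le\sqrt v$, and as long as $\|g\|$ is not small, a truncation of $g$ has small support.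

Suppose $\|g\|^2\ge\frac14$ and put $t=\|g\|^2/(4\|g\|_1)$. Then $|\{g>t\}|\le\|g\|_1/t=4\|g\|_1^2/\|g\|^2\le16v$. From $(g-t)_+^2\ge g^2-2tg$ we get $\|(g-t)_+\|^2\ge\|g\|^2-2t\|g\|_1=\frac12\|g\|^2$. Hence
\[
\mathcal E_{\mathbf u}(g)\ge\mathcal E_{\mathbf u}((g-t)_+)\ge\tfrac12\Lambda(16v)\|g\|^2 .
\]
Since $\mathbf u(e)=1/|S|$, we can write $P=\frac1{|S|}I+(1-\frac1{|S|})P'$ with $\|P'\|\le1$, so $I+P\ge\frac2{|S|}I$; this is where $e\in S$ is used. As $I-P\ge0$ commutes with $I+P$,
\[
\|Pg\|^2=\|g\|^2-\langle(I-P)(I+P)g,g\rangle\le\|g\|^2-\tfrac2{|S|}\mathcal E_{\mathbf u}(g)\le\big(1-\Lambda(16v)/|S|\big)\|g\|^2 .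
\]
If $\|P^nf\|>\frac12$, then $\|P^kf\|>\frac12$ for all $k\le n$, and iterating gives $\|P^nf\|^2\le e^{-2}<\frac14$, a contradiction. So $\mathcal E_\omega(f)\ge1-\|P^nf\|\ge\frac12$, that is, $\Lambda_\omega(v)\ge\frac12$. Since $\Lambda\le1$ we have $1+n\le4|S|/\Lambda(16v)$, and Lemma~\ref{lem:mom}(b) gives $\widetilde\Lambda_{G,\alpha}(v)\ge\frac12(4|S|)^{-\alpha}\Lambda(16v)^\alpha$.
\end{proof}

\begin{remark}\label{rem:alpha}
For $\alpha>2$ the condition $W(\rho_\alpha,\mu)\le K$ bounds $\sum_y\mu(y)|y|^2\le K\int_0^\infty2s(1+s)^{-\alpha}ds<\infty$. With $f$ as in the upper bound, $\mathcal E_\mu(f)\le2|S|\Lambda(v)\sum_y\mu(y)|y|^2$, while the proof of Lemma~\ref{lem:mom}(b) still gives $\widetilde\Lambda_{G,\alpha}\ge2^{-\alpha}\Lambda_G$. So $\widetilde\Lambda_{G,\alpha}\asymp\Lambda_G$.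
\end{remark}

\begin{example}\label{ex:Z}
Let $G=\mathbb Z$, $S=\{-1,0,1\}$, $\alpha\in(0,2)$, and $n\ge1$ an integer. The tent gives $\Lambda_{\mathbb Z}(n)\le\frac16\cdot2\cdot25n^{-2}\le9n^{-2}$. Let $\omega$ be uniform on $\{-n,\dots,n\}$. If $f$ is supported on at most $n$ points, then $\langle P_\omega f,f\rangle\le\|f\|_1^2/(2n+1)\le\frac12\|f\|^2$, so $\Lambda_\omega(n)\ge\frac12$. By Lemma~\ref{lem:mom}(b) and Theorem~\ref{thm:B},
\[
\tfrac12(1+n)^{-\alpha}\le\widetilde\Lambda_{\mathbb Z,\alpha}(n)\le C\Lambda_{\mathbb Z}(n)^{\alpha/2}\le C'n^{-\alpha}.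
\]
Thus $\Lambda_{\mathbb Z}(v)\asymp v^{-2}$ and $\widetilde\Lambda_{\mathbb Z,\alpha}(v)\asymp v^{-\alpha}\asymp\Lambda_{\mathbb Z}(v)^{\alpha/2}$.
\end{example}

\section{A finite model and the plan of the construction}\label{sec:model}

In the upper bound above we used~\eqref{eq:tri} in $\ell^2$, which gives quadratic growth of $\|f_y-f\|^2$ in $|y|$. For an indicator function one can use~\eqref{eq:tri} in $\ell^1$, because $\|(1_U)_y-1_U\|^2=\|(1_U)_y-1_U\|_1=|Uy^{-1}\triangle U|$. If each generator moves at most a fraction $1/N$ of $U$ out of $U$, then $|Us^{-1}\triangle U|=2|\{u\in U:us\notin U\}|\le2|U|/N$ and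
\begin{equation}\label{eq:lin}
\|(1_U)_y-1_U\|^2\le2\min(1,|y|/N)\,|U| .
\end{equation}
The growth is linear, and jumps of length about $N$, not $\sqrt N$, are needed to leave $U$. So we look for a group in which an indicator is a nearly optimal test function. A lamplighter group over an expander has this property.

\subsection*{Wreath products}
For groups $X,Y$, the wreath product $X\wr Y$ consists of pairs $(h,y)$, where $y\in Y$ is the \emph{cursor} and $h:Y\to X$ is a finitely supported configuration of \emph{lamps}, with product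
\[
(h,y)(h',y')=(h\cdot{}^y h',\,yy'),\qquad{}^yh'(x)=h'(y^{-1}x).
\]
We identify $Y$ with the pairs $(1,y)$. An element $g\in X$ \emph{at site} $w\in Y$ is the pair $(h',1)$ with $h'(w)=g$ and $h'=1$ elsewhere. Right multiplication of $(h,y)$ by this element multiplies the lamp $h(yw)$ on the right by $g$; right multiplication by $y'\in Y$ moves the cursor to $yy'$. Conjugation by $y\in Y$ moves an element at site $w$ to site $yw$. When $Y$ is cyclic we write it additively and call its generator $t$.

\subsection*{Expanders generated by an involution and an element of order three}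
Let
\[
a=\pm\begin{pmatrix}0&-1\\1&0\end{pmatrix},\qquad b=\pm\begin{pmatrix}0&-1\\1&1\end{pmatrix}.
\]
They generate $PSL_2(\mathbb Z)$, since $a^{-1}b=\pm\big(\begin{smallmatrix}1&1\\0&1\end{smallmatrix}\big)$. The matrices satisfy $X^2=-1$ and $X^2=X-1$ (hence $X^3=-1$), so $a^2=b^3=1$. For a prime $p\ge5$ their images in $PSL_2(\mathbb F_p)$, a group of order $\frac12p(p^2-1)$, are not scalar, so they have orders $2$ and $3$, and they generate $PSL_2(\mathbb F_p)$. Selberg's theorem gives property $(\tau)$ of $SL_2(\mathbb Z)$ with respect to congruence subgroups~\cite[Ch.~4]{Lub}: there is $\kappa_0>0$ such that for all primes $p\ge5$ and all mean-zero $g$ on $PSL_2(\mathbb F_p)$,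
\begin{equation}\label{eq:tau}
\max(\|g_a-g\|,\|g_b-g\|)\ge\kappa_0\|g\| .
\end{equation}
Decreasing $\kappa_0$, we assume $\kappa_0\le1$. Let $A=\langle a\rangle$, $B=\langle b\rangle$. By~\eqref{eq:proj}, $\|g-P_Ag\|^2=\frac14\|g_a-g\|^2$ and $\|g-P_Bg\|^2=\frac13\|g_b-g\|^2$. So with $\gamma=\kappa_0^2/4\in(0,\frac14]$, for all primes $p\ge5$ and all $g$ on $PSL_2(\mathbb F_p)$,
\begin{equation}\label{eq:E}
\|g-P_Ag\|^2+\|g-P_Bg\|^2\ge\gamma\,\|g-\operatorname{mean}(g)\|^2 .
\end{equation}
The construction exploits one contrast repeatedly: each of $A$ and $B$ is tiny, but together they mix an arbitrarily large group at a uniform rate.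

\subsection*{The lamplighter over an expander}
Let $E=PSL_2(\mathbb F_p)$, $p\ge5$, $N=|E|$, and $Q=\mathbb Z_2\wr E=\{(\eta,z):\eta\in\mathbb Z_2^E,\ z\in E\}$, of order $2^NN$. Let $C_1=A$ and $C_2=B$ in $E\le Q$, and let $C_3=\langle\delta\rangle$, where $\delta$ is the generator of $\mathbb Z_2$ at site $1_E$; thus $(\eta,z)\delta=(\eta+1_{\{z\}},z)$. These subgroups generate $Q$: $C_1,C_2$ generate $E$, and the conjugates of $\delta$ by $E$ generate $\mathbb Z_2^E$. Let
\[
Q^0=\{(\eta,z)\in Q:\ \eta(1_E)=0\}.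
\]
This is half of $Q$. It is invariant under $C_1$ and $C_2$, and $\delta$ moves $(\eta,z)$ out of $Q^0$ exactly when $z=1_E$, which is a fraction $1/N$ of $Q^0$. The next lemma shows that no function does better by more than a constant factor.

\begin{lemma}\label{lem:gapQ}
For $g\in\ell^2(Q)$ of mean zero, $\sum_{j=1}^3\|g-P_{C_j}g\|^2\ge\frac\gamma{3N}\|g\|^2$.
\end{lemma}

\begin{proof}
Expand in characters of $\mathbb Z_2^E$: $g(\eta,z)=\sum_{T\subset E}(-1)^{\sum_{x\in T}\eta(x)}g_T(z)$, so $\|g\|^2=2^N\sum_T\|g_T\|^2$. The projections $P_{C_1},P_{C_2}$ act on each $g_T$ as $P_A,P_B$. Flipping $\eta(z)$ multiplies the character by $-1$ if $z\in T$ and by $1$ otherwise, so $P_{C_3}$ acts by $g_T\mapsto g_T1_{E\setminus T}$. The left side is therefore $2^N\sum_Te_T$ with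
\[
e_T=\|g_T-P_Ag_T\|^2+\|g_T-P_Bg_T\|^2+\|g_T1_T\|^2 .
\]
The function $g_\emptyset$ has mean zero, so $e_\emptyset\ge\gamma\|g_\emptyset\|^2$ by~\eqref{eq:E}. For $T\ne\emptyset$ write $g_T=\bar g+g^0$ with $\bar g$ constant and $g^0$ of mean zero. By~\eqref{eq:E}, $e_T\ge\gamma\|g^0\|^2+\|g_T1_T\|^2$. Since $\frac1N\|\bar g\|^2\le\|\bar g1_T\|^2\le2\|g_T1_T\|^2+2\|g^0\|^2$,
\[
\|g_T\|^2=\|\bar g\|^2+\|g^0\|^2\le2N\|g_T1_T\|^2+3N\|g^0\|^2\le\tfrac{3N}\gamma e_T .\qedhere
\]
\end{proof}

\begin{example}\label{ex:Q}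
Let $\mathbf u$ be uniform on $\{1,a,b,b^{-1},\delta\}\subset Q$ and $v=|Q|/2$. By~\eqref{eq:proj}, $\sum_{j\le3}\|f-P_{C_j}f\|^2\le\frac14(\|f_a-f\|^2+2\|f_b-f\|^2+\|f_\delta-f\|^2)=\frac52\mathcal E_{\mathbf u}(f)$. If $|\operatorname{supp}f|\le v$, the constant function $\operatorname{mean}(f)$ has squared norm $(\sum f)^2/|Q|\le\frac12\|f\|^2$, so Lemma~\ref{lem:gapQ} gives $\mathcal E_{\mathbf u}(f)\ge\frac\gamma{15N}\|f\|^2$. Testing with $1_{Q^0}$ gives the matching bound, and~\eqref{eq:lin} with Lemma~\ref{lem:mom}(a) bounds the extremal profile: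
\[
\frac\gamma{15N}\le\Lambda_{Q,\mathbf u}(v)\le\frac1{5N},\qquad\Lambda_{Q,\mu}(v)\le C\tau_\alpha(N)\quad\text{if }W(\rho_\alpha,\mu)\le K .
\]
On $\mathbb Z$ the profile takes a value of order $1/N$ at volume $\sqrt N$, and there the extremal profile is of order $N^{-\alpha/2}$. The same value of the profile comes with the extremal values $N^{-\min(1,\alpha)}$, up to a logarithm, and $N^{-\alpha/2}$.
\end{example}

\subsection*{Plan}
The example compares different volumes, and $Q$ is finite. We need infinite groups whose profiles agree at all volumes. We build $G$ so that it behaves like $Q_i$ at volumes $v_i$, and take $H=G\times M$, where $M$ is small enough not to change the profile but can be mixed at volume $v_i$ by jumps of length about $\sqrt{N_i}$. Four problems arise.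

\emph{Absorbing $M$.} A product needs log-volume $V_G+V_M$. We can arrange $V_M\le CV_G$, but $\simeq$ only allows additive constants in the log-volume. The factor must be absorbed by changing $\varepsilon$, which requires $V_G(T\varepsilon)\le\frac1{2C}V_G(\varepsilon)$ for a constant $T$. Groups of the form $G=L\wr\mathbb Z$ always have this property, because $V_G(\varepsilon)$ behaves like $\varepsilon^{-1/2}V_L(\varepsilon)$ (Section~\ref{sec:wreath}).

\emph{Room for a wide tent.} Test functions on $L\wr\mathbb Z$ are a tent of some width $m$ times $m$ copies of a test function on $L$. Energy $1/N$ needs only $m=\sqrt N$, but a tent term $m^{-\alpha}$ as small as $N^{-\alpha}$ needs $m=N$, which multiplies the log-volume by $\sqrt N$. So the lower bound of order $1/N$ must persist up to a log-volume that exceeds that of the test set by a factor $\sqrt N$. In $Q$ it fails as soon as the volume doubles. Section~\ref{sec:block} embeds $Q$ in a block $\Gamma$ with a long plateau.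

\emph{Gluing the blocks.} Section~\ref{sec:L} combines blocks $\Gamma_i$ into one finitely generated amenable group $L$, at the price of a factor $k_i^2\le(\log N_i)^2$. Section~\ref{sec:G} builds the test functions on $G$.

\emph{Fast mixing at large volume.} Section~\ref{sec:M} constructs $M$.

\section{The profile of $L\wr\mathbb Z$}\label{sec:wreath}

Let $L$ be an infinite amenable group with finite symmetric generating set $S_L\ni e$, and let $G=L\wr\mathbb Z$ with $S_G=\{t^{\pm1}\}\cup S_L$, where $S_L$ is placed at site $0$. Put $c_0=10^{-4}/(2|S_G|)$.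

\begin{proposition}\label{prop:wr}
The group $G$ is amenable, and:
\begin{enumerate}
\item[(a)] $V_G(26\varepsilon)\le4\varepsilon^{-1/2}V_L(\varepsilon)$ if $\varepsilon\le1$ and $V_L(\varepsilon)\ge\log2$;
\item[(b)] $V_G(c_0\varepsilon)\ge\frac1{20}\varepsilon^{-1/2}V_L(\varepsilon)$ if $\varepsilon\le1$ and $V_L(\varepsilon)\ge20$;
\item[(c)] for every $T\ge26/c_0$ and all small enough $\varepsilon$, $V_G(T\varepsilon)\le80\sqrt{26/c_0}\;T^{-1/2}V_G(\varepsilon)$.
\end{enumerate}
\end{proposition}

\begin{proof}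
Write $V=V_L(\varepsilon)$.

(a) Let $\phi\ge0$ be a unit vector on $L$ with at most $e^V$ points in its support and $\mathcal E_{\mathbf u}(\phi)\le\varepsilon$. Let $n=\lceil\varepsilon^{-1/2}\rceil\le2\varepsilon^{-1/2}$ and
\[
f(h,j)=\chi_n(j)\prod_{0\le x<n}\phi(h(x))\prod_{x\notin[0,n)}1_{h(x)=e}.
\]
By Lemma~\ref{lem:tent}, $\|f_{t^{\pm1}}-f\|^2\le25\varepsilon\|f\|^2$. For $s\in S_L$ only cursors in $[0,n)$ matter, and $\|f_s-f\|^2=\|\phi_s-\phi\|^2\|f\|^2$; the sum over $s$ is at most $2|S_L|\varepsilon\|f\|^2$. So $\mathcal E_{\mathbf u}(f)\le\frac{50+2|S_L|}{2|S_G|}\varepsilon\|f\|^2\le26\varepsilon\|f\|^2$. In particular $\Lambda_G\to0$ and $G$ is amenable. The support has log-size at most $\log n+nV\le2nV$, because $\log n\le n\log2$.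

(b) Let $f\ge0$ be finitely supported, $\|f\|=1$, $\mathcal E_{\mathbf u}(f)\le c_0\varepsilon$. We show $\log|\operatorname{supp}f|\ge V/(20\sqrt\varepsilon)$. Let $f^j=f(\cdot,j)$, a function of the lamps, and for such a function $\varphi$ let $\mathcal D_j(\varphi)=\sum_{s\in S_L}\sum_h|\varphi(h^{j,s})-\varphi(h)|^2$, where $h^{j,s}$ is $h$ with $h(j)$ replaced by $h(j)s$. With $c_1=10^{-4}$,
\[
\sum_j\|f^{j+1}-f^j\|^2+\sum_j\mathcal D_j(f^j)\le2|S_G|\,\mathcal E_{\mathbf u}(f)\le c_1\varepsilon .
\]
The energy controls the lamp at $j$ only for the function $f^j$, and these functions differ. We find a window of about $\varepsilon^{-1/2}$ cursor positions on which $f^j$ barely changes, show that $f^j$ is spread out in the variable $h(j)$, and transfer this to a single function $f^{j_0}$.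

\emph{Window.} Let $m=\lfloor\varepsilon^{-1/2}\rfloor\ge\frac12\varepsilon^{-1/2}$ and partition $\mathbb Z$ into intervals of $m$ integers. The masses $\sum_{j\in J}\|f^j\|^2$ add up to $1$ and the internal energies add up to at most $c_1\varepsilon$. So some interval $J$ has mass $mw>0$ and
\[
\sum_{j,j+1\in J}\|f^{j+1}-f^j\|^2+\sum_{j\in J}\mathcal D_j(f^j)\le c_1\varepsilon mw .
\]
By the Cauchy--Schwarz inequality, $\|f^j-f^{j'}\|^2\le m\cdot c_1\varepsilon mw\le c_1w$ for $j,j'\in J$. Pick $j_0\in J$ with $\|f^{j_0}\|^2\ge w$. Then $\|f^j-f^{j_0}\|\le\frac1{100}\|f^{j_0}\|$ and $\|f^j\|^2\ge0.98w$ for $j\in J$. By Markov's inequality, at least $m/2$ of the $j\in J$ satisfy $\mathcal D_j(f^j)\le2c_1\varepsilon w\le3c_1\varepsilon\|f^j\|^2$; call them \emph{good}.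

\emph{Slices.} Fix a good $j$ and put $r=e^{V/2}$. The restriction $g$ of $f^j$ to a $j$-slice is a function on $L$. Call the slice \emph{concentrated} if $g\ne0$ and $\|g1_Y\|^2\ge\frac14\|g\|^2$ for some $Y$ with $|Y|\le r$. Such slices are expensive. Indeed, let $t=\|g\|e^{-(V-1)/2}$. Then $|\{g>t\}|\le\|g\|^2/t^2=e^{V-1}<e^V$, so by the definition of $V$,
\[
\sum_{s\in S_L}\|g_s-g\|^2\ge2|S_L|\,\mathcal E_{\mathbf u}((g-t)_+)\ge2\varepsilon\|(g-t)_+\|^2 .
\]
Since $g\le(g-t)_++t$ and $V\ge20$, we have $\|(g-t)_+\|\ge\|g1_Y\|-t|Y|^{1/2}\ge(\frac12-e^{1/2-V/4})\|g\|\ge\frac14\|g\|$. So $\|g\|^2\le\frac8\varepsilon\sum_s\|g_s-g\|^2$. Summing, the concentrated slices carry squared norm at most $\frac8\varepsilon\mathcal D_j(f^j)\le24c_1\|f^j\|^2\le\frac1{100}\|f^j\|^2$.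

\emph{Transfer.} Let $p=(f^{j_0})^2/\|f^{j_0}\|^2$ and $q=(f^j)^2/\|f^j\|^2$. The unit vectors $\sqrt p,\sqrt q$ are at distance at most $2\|f^j-f^{j_0}\|/\|f^{j_0}\|\le\frac1{50}$. So $\|p-q\|_1\le\|\sqrt p-\sqrt q\|\,\|\sqrt p+\sqrt q\|\le\frac1{25}$, and $|p(Z)-q(Z)|\le\frac1{50}$ for every set $Z$. Let $\beta_j$ be the $p$-mass of the $j$-slices that are $r$-bad for $p$. In each of them choose a set of at most $r$ points with conditional mass greater than $\frac12$, and let $Z$ be the union of these sets. Then $q(Z)\ge p(Z)-\frac1{50}\ge\frac{\beta_j}2-\frac1{50}$. On the other hand, the concentrated slices contribute at most $\frac1{100}$ to $q(Z)$, each other bad slice contributes at most a quarter of its $q$-mass, and the bad slices have $q$-mass at most $\beta_j+\frac1{50}$. Thus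
\[
\tfrac{\beta_j}2-\tfrac1{50}\le\tfrac1{100}+\tfrac14\big(\beta_j+\tfrac1{50}\big),
\]
which gives $\beta_j\le0.14\le\frac15$.

\emph{Conclusion.} The measure $p$ does not depend on $j$. Lemma~\ref{lem:ent}, with $I_0$ the set of good $j$, gives $\log|\operatorname{supp}f|\ge\log|\operatorname{supp}p|\ge\frac25\cdot\frac m2\cdot\frac V2\ge\frac V{20\sqrt\varepsilon}$.

(c) For small $\varepsilon$ we may apply (a) at $T\varepsilon/26$ and (b) at $\varepsilon/c_0$. Since $T\varepsilon/26\ge\varepsilon/c_0$ and $V_L$ is non-increasing,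
\[
V_G(T\varepsilon)\le4\sqrt{26}\,T^{-1/2}\varepsilon^{-1/2}V_L(\varepsilon/c_0),\qquad V_G(\varepsilon)\ge\tfrac1{20}\sqrt{c_0}\,\varepsilon^{-1/2}V_L(\varepsilon/c_0).\qedhere
\]
\end{proof}

\section{A finite block with a long plateau}\label{sec:block}

Keep $E,N,Q,Q^0,C_1,C_2,C_3$ from Section~\ref{sec:model}. We use $Q$ as the base of a second wreath product, arranged so that a function whose cursor stays in $Q^0$ needs only small lamps, while a function whose cursor is spread over all of $Q$ needs huge ones. Let $E'=PSL_2(\mathbb F_{p'})$ with $|E'|\ge20^4$, let $\ell=\log|E'|$, and let $A',B'\le E'$ be generated by $a$ and $b$. Put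
\[
\Gamma=E'\wr Q=\{(h,q):\ h\in(E')^Q,\ q\in Q\}.
\]
Let $\sigma=(\mathbf 1,1_E)\in Q$ be the element with all lamps on. Then $(\eta,z)\sigma=(\eta+\mathbf 1,z)$, so right multiplication by $\sigma$ exchanges $Q^0$ and its complement. Let $C_4\cong\mathbb Z_2$ be $A'$ at site $1_Q$ and $C_5\cong\mathbb Z_3$ be $B'$ at site $\sigma$. When the cursor is at $q$, the group $C_4$ acts on $h(q)$ and $C_5$ acts on $h(q\sigma)$. The subgroups $C_1,\dots,C_5$ generate $\Gamma$: the first three generate $Q$, conjugation by $Q$ moves $A'$ and $B'$ to every site, and $A',B'$ generate $E'$.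

\begin{lemma}[a small set with small boundary]\label{lem:U}
The set
\[
U=\{(h,q)\in\Gamma:\ q\in Q^0,\ h(x)\in A'\text{ for }x\in Q^0,\ h(x)\in B'\text{ for }x\notin Q^0\}
\]
has $\log|U|\le2|Q|$. It is invariant under right multiplication by $C_1,C_2,C_4,C_5$, and $\delta$ moves exactly a fraction $1/N$ of $U$ out of $U$.
\end{lemma}

\begin{proof}
The groups $C_1,C_2,C_3$ change only $q$, and the condition on $h$ does not involve $q$, so the claims for them follow from those for $Q^0$. For $q\in Q^0$, $C_4$ multiplies the lamp at $q\in Q^0$ by $A'$, and $C_5$ multiplies the lamp at $q\sigma\notin Q^0$ by $B'$. Finally $|U|=\frac{|Q|}2\,6^{|Q|/2}$.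
\end{proof}

The size of $U$ does not depend on $E'$. This is the reason for the displacement by $\sigma$: with $A'$ and $B'$ at the same site, the lamp under the cursor would range over all of $E'$ in any set invariant under $C_4$ and $C_5$.

\begin{lemma}[the plateau]\label{lem:plateau}
Let $\eta_0=10^{-4}\gamma$ and $\beta=\eta_0\gamma/3$. If $f\ne0$ on $\Gamma$ satisfies $\sum_{j=1}^5\|f-P_{C_j}f\|^2\le\frac\beta N\|f\|^2$, then $\log|\operatorname{supp}f|\ge\frac1{10}|Q|\ell$.
\end{lemma}

\begin{proof}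
By~\eqref{eq:proj} we may replace $f$ by $|f|$, so let $f\ge0$, $\|f\|=1$.

\emph{The cursor is mixed.} Let $\bar f(h)=\frac1{|Q|}\sum_qf(h,q)$ and $\psi=|Q|^{1/2}\bar f$. Applying Lemma~\ref{lem:gapQ} to $q\mapsto f(h,q)-\bar f(h)$ and summing over $h$ gives $\sum_q\|f(\cdot,q)-\bar f\|^2\le\eta_0$. The left side equals $1-\|\psi\|^2$, so $0.99\le\|\psi\|^2\le1$.

\emph{Most lamps are mixed.} For $x\in Q$ let $P_x^A,P_x^B,P_x$ average in the variable $h(x)$ over right multiplication by $A',B',E'$. We have $\sum_q\|(I-P_q^A)f(\cdot,q)\|^2=\|f-P_{C_4}f\|^2\le\eta_0$, and therefore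
\[
\frac1{|Q|}\sum_q\|(I-P^A_q)\psi\|^2=\sum_q\|(I-P_q^A)\bar f\|^2\le2\eta_0+2\sum_q\|f(\cdot,q)-\bar f\|^2\le4\eta_0 .
\]
For $B'$ we start from $\sum_q\|(I-P^B_{q\sigma})f(\cdot,q)\|^2=\|f-P_{C_5}f\|^2\le\eta_0$ and get $\frac1{|Q|}\sum_q\|(I-P^B_{q\sigma})\psi\|^2\le4\eta_0$. Since $\psi$ does not depend on $q$ and $q\mapsto q\sigma$ is a bijection of $Q$, the displacement has disappeared. By~\eqref{eq:E} in the variable $h(x)$, $\frac1{|Q|}\sum_x\|(I-P_x)\psi\|^2\le8\eta_0/\gamma$. So at least half of the $x\in Q$ satisfy $\|(I-P_x)\psi\|^2\le16\eta_0/\gamma=0.0016\le\frac1{400}\|\psi\|^2$.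

\emph{The support is large.} Fix such an $x$, let $p=\psi^2/\|\psi\|^2$ and $r=|E'|^{1/2}$. Let $\beta_x$ be the $p$-mass of the $r$-bad $x$-slices and $Z$ the union of one witnessing set per bad slice. The function $P_x\psi$ is constant on $x$-slices and $Z$ occupies a fraction at most $|E'|^{-1/2}$ of each slice, so $\|(P_x\psi)1_Z\|\le|E'|^{-1/4}\|\psi\|\le\frac1{20}\|\psi\|$. Hence
\[
\sqrt{\beta_x/2}\,\|\psi\|\le\|\psi1_Z\|\le\|(P_x\psi)1_Z\|+\|(I-P_x)\psi\|\le\tfrac1{10}\|\psi\|,
\]
and $\beta_x\le\frac1{50}$. Since $f\ge0$, $\operatorname{supp}\psi$ is the projection of $\operatorname{supp}f$, and Lemma~\ref{lem:ent} gives $\log|\operatorname{supp}f|\ge\frac25\cdot\frac{|Q|}2\cdot\frac\ell2$.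
\end{proof}

\section{Gluing the blocks: the group $L$}\label{sec:L}

To put infinitely many blocks $\Gamma_i$ into one finitely generated group, take the subgroup of a direct product generated by diagonal elements. Doing this directly in $\prod_i\Gamma_i$ fails. The diagonal copies of $a,b\in E_i$ generate $PSL_2(\mathbb Z)$, since an element that is trivial modulo infinitely many primes is trivial, and $PSL_2(\mathbb Z)$ contains a free group of rank two, so it is not amenable. We therefore spread the five subgroups far apart along a cycle, so that short words do not see how they interact.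

For a block $\Gamma$ and an integer $k\ge1$ let $\Delta=\Gamma\wr(\mathbb Z/5k)$, with the shift $t$ and with $C_j$ placed at site $(j-1)k$ for $1\le j\le5$. A letter from $C_j$ applied when the cursor is at $x$ multiplies the lamp at $x+(j-1)k$ (Figure~\ref{fig:cycle}). These elements generate $\Delta$, because conjugation by powers of $t$ moves every $C_j$ to every site.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\draw (0,0)--(11,0);
\draw (0,-0.12)--(0,0.12);
\draw (11,-0.12)--(11,0.12);
\foreach \j/\n in {0/1,1/2,2/3,3/4,4/5}{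
  \draw[line width=3pt,gray] ({0.3+2.2*\j},0)--({1.9+2.2*\j},0);
  \fill ({0.9+2.2*\j},0) circle (2.2pt);
  \node[above] at ({1.1+2.2*\j},0.1) {$C_{\n}$};
}
\node[below] at (0.9,-0.1) {$x$};
\node[below] at (3.1,-0.1) {$x+k$};
\node[below] at (5.3,-0.1) {$x+2k$};
\node[below] at (7.5,-0.1) {$x+3k$};
\node[below] at (9.7,-0.1) {$x+4k$};
\end{tikzpicture}
\caption{The cycle $\mathbb Z/5k$, drawn as a segment with its ends identified. When the cursor is at $x$, the subgroup $C_j$ acts on the lamp at $x+(j-1)k$. While the cursor stays in an interval of at most $k$ sites, the five subgroups act on five disjoint intervals (thick), so no lamp receives letters from two different subgroups.}\label{fig:cycle}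
\end{figure}

\subsection*{Parameters}
Put $N_0=1$ and choose inductively, for $i\ge1$, with the notation $E_i,N_i,Q_i,E_i',\ell_i,\Gamma_i,U_i,\Delta_i$:
\begin{enumerate}
\item[(P1)] an integer $k_i>20N_{i-1}$;
\item[(P2)] a prime $p_i\ge5$ so large that $N_i\ge e^{k_i}$ and $2^{N_i}\ge\sum_{l<i}\log|\Delta_l|$;
\item[(P3)] a prime $p'_i\ge5$ so large that $\ell_i\ge N_i^{1/2}$.
\end{enumerate}
Only lower bounds on the primes are imposed, so the choice is possible. We have $k_i\le\log N_i$, both sequences increase strictly, $N_i\ge e^{21}$, and $\ell_i\ge e^{10}$, so $|E_i'|\ge20^4$. Let $L\le\prod_i\Delta_i$ be generated by the diagonal element $t=(t_i)$ and the diagonal copies of $C_1,\dots,C_5$, with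
\[
S_L=\{e,t,t^{-1}\}\cup\bigcup_{j=1}^5(C_j\setminus\{1\}),\qquad|S_L|=3+(1+2+1+1+2)=10 .
\]
The element $t$ has infinite order, so $L$ is infinite, and each projection $L\to\Delta_i$ is onto. Put
\[
D_i=\tfrac1{10}|Q_i|\ell_i,\qquad\varepsilon_i=\frac{c_*}{k_i^2N_i},\qquad c_*=\frac\beta{4050}<1 .
\]
We have $D_i\ge\frac{N_i}{10}2^{N_i}\ge2^{N_i}\ge100$. By (P2), $2^{N_i}\ge\log|\Delta_{i-1}|\ge5k_{i-1}|Q_{i-1}|\ell_{i-1}\ge2D_{i-1}$ for $i\ge2$. Hence
\begin{equation}\label{eq:D}
D_i\ge100,\qquad\sum_{l\le i}D_l\le2D_i .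
\end{equation}

\begin{lemma}[lower bound in $L$]\label{lem:Llow}
If $U\subset L$ and $1\le|U|<e^{D_i}$, then $\lambda_{\mathbf u}(U)>\varepsilon_i$.
\end{lemma}

\begin{proof}
Drop the index $i$. By Lemma~\ref{lem:qs}(a) for $L\to\Delta$, it suffices to show $\mathcal E(f)>\varepsilon\|f\|^2$ for $f\ne0$ on $\Delta$ with $|\operatorname{supp}f|<e^D$, where $\mathcal E(f)=\frac1{20}\sum_{s\in S_L}\|f_s-f\|^2$; the strict inequality survives because the infimum defining $\lambda$ is attained. Let $\Gamma^0\le\Delta$ be the copy of $\Gamma$ at site $0$ and $C_j^0\le\Gamma^0$ the copy of $C_j$. An element $y\in C_j^0$ has the form $t^{-(j-1)k}st^{(j-1)k}$ with $s\in S_L$, of length at most $8k+1\le9k$. So $\|f_y-f\|^2\le(9k)^2\cdot20\,\mathcal E(f)$, and by~\eqref{eq:proj}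
\[
\sum_{j=1}^5\|f-P_{C_j^0}f\|^2\le5\cdot\tfrac12\cdot81k^2\cdot20\,\mathcal E(f)=4050k^2\mathcal E(f).
\]
The left side is a sum over the left cosets of $\Gamma^0$. On each coset where $f\not\equiv0$ the support has fewer than $e^D$ points, so by Lemma~\ref{lem:plateau} the contribution exceeds $\beta/N$ times the squared norm. Hence $4050k^2\mathcal E(f)>\frac\beta N\|f\|^2$.
\end{proof}

\subsection*{Later factors look like a lamplighter group}
Let $\Delta_\infty=(C_1\times\dots\times C_5)\wr\mathbb Z$ with all $C_j$ at site $0$; the lamp group has order $72$. Words in the alphabet $S_L$ can be evaluated in $\Delta_\infty$, in each $\Delta_l$, and in the projection $L^{>i}$ of $L$ to $\prod_{l>i}\Delta_l$. Let $\mathrm{Ball}_X(R)$ be the ball of radius $R$ about the identity in $X$.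

\begin{lemma}\label{lem:local}
If $2R+1<k_{i+1}$, evaluation of words gives a bijection $\theta:\mathrm{Ball}_{\Delta_\infty}(R)\to\mathrm{Ball}_{L^{>i}}(R)$ such that $xs=x'\Leftrightarrow\theta(x)s=\theta(x')$ for all $x,x'\in\mathrm{Ball}_{\Delta_\infty}(R)$ and $s\in S_L$.
\end{lemma}

\begin{proof}
We first show that a word of length less than $k$ is trivial in $\Delta=\Gamma\wr(\mathbb Z/5k)$ if and only if it is trivial in $\Delta_\infty$. Track the cursor in $\mathbb Z$. All its positions lie in an interval of at most $k$ integers. Suppose $x+(j-1)k\equiv x'+(j'-1)k\pmod{5k}$ for two such positions. Then $k$ divides $x-x'$ and $|x-x'|<k$, so $x=x'$; next $5$ divides $j-j'$, so $j=j'$. Hence each site of $\mathbb Z/5k$ receives letters from at most one pair $(j,x)$. The word is trivial in $\Delta$ exactly when the final cursor, which has absolute value less than $k$, is $0$, and for every $(j,x)$ the product of the $C_j$-letters applied at $x$ is trivial. The same condition describes triviality in $\Delta_\infty$.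

Since $k_l\ge k_{i+1}$ for $l>i$, a word of length less than $k_{i+1}$ is trivial in $L^{>i}$ if and only if it is trivial in $\Delta_\infty$. Apply this to $ww'^{-1}$ and $wsw'^{-1}$ with $w,w'$ of length at most $R$.
\end{proof}

The test function at stage $i$ treats the three kinds of factors differently. It is constant on the earlier factors, which are negligible in size by (P2). It is an indicator on $\Delta_i$. On the later factors it is a lamplighter tent of width $N_i$, which fits by (P1) and is wide enough that its quadratic growth is dominated by $|y|/N_i$.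

\begin{lemma}[test functions with linear growth]\label{lem:Ltest}
Let $\widehat L_i=\prod_{l<i}\Delta_l\times\Delta_i\times L^{>i}$, a countable group containing $L$. There is a nonnegative unit vector $\Psi\in\ell^2(\widehat L_i)$ with $\log|\operatorname{supp}\Psi|\le17k_i|Q_i|$ and
\[
\|\Psi_y-\Psi\|^2\le12\,|y|_L/N_i\qquad(y\in L).
\]
\end{lemma}

\begin{proof}
Write $k=k_i$, $n=N_i$, $Q=Q_i$.

\emph{The factor $\Delta_i$.} Let $\hat U=\{(h,x):h(z)\in U_i\text{ for all }z\in\mathbb Z/5k\}$. By Lemma~\ref{lem:U}, $\log|\hat U|\le\log5k+5k\cdot2|Q|\le15k|Q|$. The shift preserves $\hat U$, and every other generator multiplies one lamp by a letter of some $C_j$, so it moves at most a fraction $1/n$ of $\hat U$ out of $\hat U$. By~\eqref{eq:lin}, $\|(1_{\hat U})_y-1_{\hat U}\|^2\le\frac{2|y|}n|\hat U|$.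

\emph{The factor $L^{>i}$.} On $\Delta_\infty$ let $\phi^\infty(h,j)=\chi_n(j)1_{\operatorname{supp}h\subset[0,n)}$. Its support has $n72^n$ points and lies in $\mathrm{Ball}(7n)$: walk from $0$ to $n-1$, applying at most five letters at each site, and walk back to $j$. It is invariant under each $C_j$: if the cursor is in $[0,n)$ the condition on $\operatorname{supp}h$ is unaffected, and otherwise both values vanish. By Lemma~\ref{lem:tent}, $\|(\phi^\infty)_{t^{\pm1}}-\phi^\infty\|\le\frac5n\|\phi^\infty\|$. Let $R=7n+1$. By (P1), $2R+1<20n<k_{i+1}$, so Lemma~\ref{lem:local} applies. Define $\phi=\phi^\infty\circ\theta^{-1}$ on $\mathrm{Ball}_{L^{>i}}(R)$ and $\phi=0$ elsewhere. In either group, if the function is nonzero at $x$ or at $xs$, then both points lie in the ball of radius $R$. So $\theta$ matches the nonzero terms of $\|\phi_s-\phi\|^2$ with those of $\|(\phi^\infty)_s-\phi^\infty\|^2$, and the two sums are equal. By~\eqref{eq:tri} and $\min(2,u^2)\le2u$ for $u\ge0$,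
\[
\|\phi_y-\phi\|^2\le\min\big(2,(5|y|/n)^2\big)\|\phi\|^2\le\tfrac{10|y|}n\|\phi\|^2 .
\]

\emph{The product.} Let $\Psi$ be the normalization of $g\mapsto1_{\hat U}(g_i)\phi(g_{>i})$, which is constant in the finite factors $\Delta_l$, $l<i$. Projections do not increase word length, so Lemma~\ref{lem:tensor} gives the bound $(2+10)|y|_L/n$. The support has log-size at most $\sum_{l<i}\log|\Delta_l|+15k|Q|+\log(n72^n)\le2^n+15k|Q|+6n\le17k|Q|$, since $|Q|=n2^n$.
\end{proof}

By Lemma~\ref{lem:qs}(b), $\Lambda_L(|\operatorname{supp}\Psi|)\le6/N_i\to0$, so $L$ is amenable. Lemma~\ref{lem:Llow} now reads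
\begin{equation}\label{eq:VL}
V_L(\varepsilon_i)\ge D_i .
\end{equation}

\section{Test functions on $G=L\wr\mathbb Z$}\label{sec:G}

From now on $L$ is the group of Section~\ref{sec:L} and $G=L\wr\mathbb Z$, with $S_G$ and $c_0$ as in Section~\ref{sec:wreath}. The group $G$ is infinite, finitely generated, and amenable by Proposition~\ref{prop:wr}. A jump $y$ may change many lamps, but the total length of the changes is at most $|y|$. Linear growth is additive over sites, so it passes from $L$ to $G$ without loss.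

\begin{proposition}\label{prop:Gtest}
Let $\alpha\in(0,2)$. There is $C=C(\alpha,K)$ such that for all integers $i,m\ge1$ and all $v$ with $\log v\ge18mk_i|Q_i|$,
\[
\widetilde\Lambda_{G,\alpha}(v)\le C\big(m^{-\alpha}+\tau_\alpha(N_i)\big),\qquad\Lambda_G(v)\le75m^{-2}+12N_i^{-1}.
\]
\end{proposition}

\begin{proof}
We work in the overgroup $\widehat L_i\wr\mathbb Z$ and use Lemma~\ref{lem:qs}(b). With $\Psi$ from Lemma~\ref{lem:Ltest} and $\chi=\chi_m/\|\chi_m\|$ let
\[
\Theta(h)=\prod_{0\le x<m}\Psi(h(x))\prod_{x\notin[0,m)}1_{h(x)=e},\qquad f(h,j)=\chi(j)\Theta(h).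
\]
Then $f\ge0$, $\|f\|=1$ and $\log|\operatorname{supp}f|\le\log m+17mk_i|Q_i|\le18mk_i|Q_i|$.

Let $y=(\zeta,d)\in G$ and $l=|y|$. Reading a word of length $l$ for $y$ shows $|d|\le l$, $\operatorname{supp}\zeta\subset[-l,l]$ and $\sum_x|\zeta(x)|_L\le l$. We have $f_y(h,j)=\chi(j+d)\Theta^j(h)$, where $\Theta^j(h)=\Theta(h\cdot{}^j\zeta)$ is a nonnegative unit vector and ${}^j\zeta$ is supported in $[j-l,j+l]$. Writing $f_y-f=(\chi(j+d)-\chi(j))\Theta^j+\chi(j)(\Theta^j-\Theta)$,
\[
\|f_y-f\|^2\le2\|\chi(\cdot+d)-\chi\|^2+2\sum_j\chi(j)^2\|\Theta^j-\Theta\|^2 .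
\]
Suppose $l\le m$. By Lemma~\ref{lem:tent} the first term is at most $50(l/m)^2$. The $j$ with $j<l$ or $j\ge m-l$ contribute at most $2\cdot25(l/m)^2\cdot2$ to the second term. For the other $j$, ${}^j\zeta$ is supported in $[0,m)$, and Lemmas~\ref{lem:tensor} and~\ref{lem:Ltest} give $\|\Theta^j-\Theta\|^2\le\sum_x\|\Psi_{\zeta(x)}-\Psi\|^2\le12l/N_i$. Using $\|f_y-f\|^2\le2$ when $l>m$ or $l>N_i$, we get for all $y\in G$
\[
\|f_y-f\|^2\le150\min\big(1,(|y|/m)^2\big)+24\min(1,|y|/N_i).
\]
Integrate against $\mu$ with $W(\rho_\alpha,\mu)\le K$ using Lemma~\ref{lem:mom}(a), or against $\mathbf u$ using $|y|\le1$.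
\end{proof}

\section{A small group that mixes fast: the group $M$}\label{sec:M}

By~\eqref{eq:VL} and Proposition~\ref{prop:wr}(b), the profile of $G$ stays above $c_0\varepsilon_i$ up to log-volume of order $\kappa_iD_i$, where
\[
\kappa_i=\lceil\varepsilon_i^{-1/2}\rceil,\qquad k_iN_i^{1/2}\le\kappa_i\le2\varepsilon_i^{-1/2}=2c_*^{-1/2}k_iN_i^{1/2}.
\]
We want a group in which jumps of length about $\kappa_i$ escape from all sets of this size. A product of $\kappa_i$ expanders, each of log-size about $D_i$, has the right size, and a single sweep of the cursor can act on all $\kappa_i$ of them. Placing $A$ and $B$ at distance $\kappa_i$ keeps the large lamp groups invisible to tents of smaller width.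

Choose $E_i''=PSL_2(\mathbb F_{p_i''})$ with
\begin{equation}\label{eq:Epp}
\tfrac12D_i\le\log|E_i''|\le D_i .
\end{equation}
To find $p=p_i''$, let $x=(e^{D_i}/4)^{1/3}\ge4$. Bertrand's postulate gives a prime with $\lfloor x\rfloor<p\le2\lfloor x\rfloor$, so $p\ge5$ and $x<p\le2x$. The order $\frac12p(p^2-1)$ lies between $\frac14p^3\ge e^{D_i}/16$ and $\frac12p^3\le e^{D_i}$, and $D_i-\log16\ge\frac12D_i$ by~\eqref{eq:D}.

In $E_i''\wr\mathbb Z$ place $A=\langle a\rangle$ at site $0$ and $B=\langle b\rangle$ at site $\kappa_i$. Let $M\le\prod_i(E_i''\wr\mathbb Z)$ be generated by the diagonal $t,A,B$, with $S_M=\{e,t^{\pm1},a,b^{\pm1}\}$. An element $g\in M$ has the same cursor $j(g)\in\mathbb Z$ in all factors, and $M$ is infinite.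

\begin{lemma}[$M$ is small]\label{lem:Msmall}
The group $M$ is amenable, and $V_M(25n^{-2})\le3n\big(1+\sum_{\kappa_i<n}\log|E''_i|\big)$ for all integers $n\ge1$.
\end{lemma}

\begin{proof}
Let $\Omega$ be the set of elements represented by a word all of whose prefixes have cursor in $[0,n)$, and $\Omega^j=\{g\in\Omega:j(g)=j\}$.

\emph{Size.} For such a word record the final cursor, the lamps in the factors with $\kappa_i<n$, and for each $x\in[0,n)$ the products $a(x)\in A$, $b(x)\in B$ of the letters applied at cursor $x$. If $\kappa_i\ge n$, the intervals $[0,n)$ and $[\kappa_i,\kappa_i+n)$ are disjoint, so the lamps in factor $i$ are $a(x)$ at $x$ and $b(x)$ at $x+\kappa_i$. So the record determines the element. If $\kappa_i<n$, which happens for finitely many $i$ since $\kappa_i\to\infty$, the lamps are supported in $[0,2n)$. Hence $|\Omega|\le n6^n\prod_{\kappa_i<n}|E''_i|^{2n}$, and $\log n+n\log6\le3n$.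

\emph{Energy.} Appending a letter shows that $\Omega$ is invariant under right multiplication by $A$ and $B$, and that $g\in\Omega\Leftrightarrow gt\in\Omega$ when $0\le j(g)\le n-2$. So all $\Omega^j$, $0\le j<n$, have the same size $|\Omega^0|$. Let $f(g)=\chi_n(j(g))1_\Omega(g)$, which is invariant under $A$ and $B$. In $\sum_g|f(gt)-f(g)|^2$, the $g$ with $j(g)=j\in[0,n-2]$ contribute $|\Omega^0|\,|\chi_n(j+1)-\chi_n(j)|^2$. Those with $j(g)=n-1$ have $f(gt)=0$ and contribute $|\Omega^0|\chi_n(n-1)^2$. Those with $j(g)=-1$ have $f(g)=0$ and contribute $|\Omega^0|\chi_n(0)^2$, from $gt\in\Omega^0$. All other terms vanish. So $\|f_t-f\|^2=|\Omega^0|\,\|\chi_n(\cdot+1)-\chi_n\|^2\le25n^{-2}\|f\|^2$, the same holds for $t^{-1}$, and $\mathcal E_{\mathbf u}(f)\le25n^{-2}\|f\|^2$. In particular $\Lambda_M\to0$.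
\end{proof}

\begin{lemma}[$M$ mixes fast]\label{lem:Mmix}
For every $i$ there is a symmetric probability measure $\omega_i$ on $M$, carried by $\{|x|\le5\kappa_i\}$, with $\Lambda_{M,\omega_i}(v)\ge\gamma/8$ for $1\le v\le\frac12|E_i''|^{\kappa_i}$.
\end{lemma}

\begin{proof}
Let $\kappa=\kappa_i$, $I=\{\kappa,\dots,2\kappa-1\}$ and $Y=(E_i'')^I$.

\emph{The measure.} For $\mathbf a\in A^I$ let $\tilde{\mathbf a}\in M$ be given by the word that walks from $0$ to $2\kappa-1$, applies $\mathbf a(x)$ at each cursor $x\in I$, and returns to $0$; its length is at most $5\kappa$. For $\mathbf b\in B^I$ let $\tilde{\mathbf b}$ apply $\mathbf b(x+\kappa)$ at each cursor $0\le x<\kappa$ and return to $0$; its length is at most $3\kappa$. In factor $l$, $\tilde{\mathbf a}$ is the configuration $\mathbf a$ on $I$, and $\tilde{\mathbf b}$ has lamp $\mathbf b(x+\kappa)$ at $x+\kappa_l$, both with cursor $0$. So $\mathbf a\mapsto\tilde{\mathbf a}$ and $\mathbf b\mapsto\tilde{\mathbf b}$ are injective homomorphisms onto finite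 subgroups $\tilde A,\tilde B\le M$, and in factor $i$ these map isomorphically onto $A^I,B^I\le Y$, where $Y$ is the group of configurations on $I$. Let $\omega_i=\frac12(\mathbf u_{\tilde A}+\mathbf u_{\tilde B})$. The image of $M$ in factor $i$ contains $A^I$ and $B^I$, hence the group $Y$ that they generate, and $\omega_i$ maps to $\bar\omega=\frac12(\mathbf u_{A^I}+\mathbf u_{B^I})$, carried by $Y$. By both parts of Lemma~\ref{lem:qs}, $\Lambda_{M,\omega_i}(v)\ge\Lambda_{Y,\bar\omega}(v)$.

\emph{The gap on $Y$.} We need a spectral gap independent of $|I|$. The norm of the product of the two projections is the quantity that tensorizes. Let $\ell^2_0$ be the space of mean-zero functions on $E_i''$; it is preserved by $P_A$ and $P_B$. If $g\in\ell_0^2$ and $g=P_Bg$, then~\eqref{eq:E} gives $\|P_Ag\|^2=\|g\|^2-\|g-P_Ag\|^2\le(1-\gamma)\|g\|^2$. So $P_AP_B$ has norm at most $\vartheta=\sqrt{1-\gamma}\le1-\gamma/2$ on $\ell_0^2$. Now $P_{A^I}P_{B^I}=(P_AP_B)^{\otimes I}$, and $\ell^2(Y)=(\mathbb R1\oplus\ell^2_0)^{\otimes I}$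 is the orthogonal sum over $I'\subset I$ of the invariant subspaces with $\ell^2_0$ in the positions of $I'$ and constants elsewhere. On such a subspace the norm is at most $\vartheta^{|I'|}$. Hence, for the restrictions $P,P'$ of $P_{A^I},P_{B^I}$ to mean-zero functions on $Y$, $\|PP'\|\le\vartheta$.

For $f$ of mean zero let $s=\|Pf\|^2+\|P'f\|^2=\langle f,Pf+P'f\rangle$. Since $\langle Pf,P'f\rangle=\langle Pf,PP'(P'f)\rangle\le\vartheta\|Pf\|\,\|P'f\|\le\vartheta s/2$, we have $\|Pf+P'f\|^2\le(1+\vartheta)s$. So $s\le\|f\|((1+\vartheta)s)^{1/2}$, that is, $s\le(1+\vartheta)\|f\|^2$. By~\eqref{eq:proj},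
\[
\mathcal E_{\bar\omega}(f)=\tfrac12\big(2\|f\|^2-s\big)\ge\tfrac{1-\vartheta}2\|f\|^2\ge\tfrac\gamma4\|f\|^2 .
\]
For general $f$ apply this to $f-\operatorname{mean}(f)$. If $|\operatorname{supp}f|\le|Y|/2$, then $\|f-\operatorname{mean}(f)\|^2\ge\frac12\|f\|^2$ as in Example~\ref{ex:Q}, so $\mathcal E_{\bar\omega}(f)\ge\frac\gamma8\|f\|^2$.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}

Let $G=L\wr\mathbb Z$ and $H=G\times M$, with $S_H=(S_G\times\{e\})\cup(\{e\}\times S_M)$. For unit vectors $f$ on $G$ and $g$ on $M$,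
\begin{equation}\label{eq:prod}
\mathcal E_{\mathbf u_H}(f\otimes g)=\frac1{2|S_H|}\Big(\sum_{s\in S_G}\|f_s-f\|^2+\sum_{s\in S_M}\|g_s-g\|^2\Big)\le\mathcal E_{\mathbf u_G}(f)+\mathcal E_{\mathbf u_M}(g).
\end{equation}
So $\Lambda_H\to0$, both $G$ and $H$ are infinite, finitely generated and amenable, and $V_H(2\varepsilon)\le V_G(\varepsilon)+V_M(\varepsilon)$.

\subsection*{The profiles agree}
The projection $H\to G$ sends $\mathbf u_H$ to a measure with mass $1/|S_H|$ at each $s\in S_G\setminus\{e\}$ and the rest at $e$. By Lemma~\ref{lem:qs}(a), $\Lambda_H\ge\frac{|S_G|}{|S_H|}\Lambda_G$.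

For the converse we compare $V_M$ with $V_G$. Let $n$ be an integer so large that $V_L(n^{-2})\ge20$. If $\kappa_i<n$, then $n^{-2}<\varepsilon_i$, so $V_L(n^{-2})\ge D_i$ by~\eqref{eq:VL}. By~\eqref{eq:Epp} and~\eqref{eq:D}, $1+\sum_{\kappa_i<n}\log|E_i''|\le3V_L(n^{-2})$. Lemma~\ref{lem:Msmall} and Proposition~\ref{prop:wr}(b) give
\[
V_M(25n^{-2})\le9nV_L(n^{-2})\le180\,V_G(c_0n^{-2}).
\]
For small $\varepsilon$ take $n=\lfloor(c_0/\varepsilon)^{1/2}\rfloor\ge\frac12(c_0/\varepsilon)^{1/2}$. Then $c_0n^{-2}\ge\varepsilon$ and $25n^{-2}\le T_1\varepsilon$ with $T_1=100/c_0\ge1$, so $V_M(T_1\varepsilon)\le180V_G(\varepsilon)$. By Proposition~\ref{prop:wr}(c) there is $T_2$ with $V_G(T_2\varepsilon)\le\frac1{360}V_G(\varepsilon)$ for small $\varepsilon$. With $T=T_1T_2$,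
\[
V_G(T\varepsilon)\le V_G(T_2\varepsilon)\le\tfrac12V_G(\varepsilon),\qquad V_M(T\varepsilon)\le180V_G(T_2\varepsilon)\le\tfrac12V_G(\varepsilon),
\]
and therefore $V_H(2T\varepsilon)\le V_G(\varepsilon)$ for small $\varepsilon$. For large $v$ the number $\varepsilon=2\Lambda_G(v)$ is small and $V_G(\varepsilon)\le\log v$. So $V_H(2T\varepsilon)\le\log v$, that is, $\Lambda_H(v)\le2T\varepsilon=4T\Lambda_G(v)$. This proves $\Lambda_G\asymp\Lambda_H$.

\subsection*{The extremal profiles differ}
Let
\[
v_i=\exp(\kappa_iD_i/100),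
\]
which does not depend on $\alpha$. Fix $\alpha\in(0,2)$; the constants $c,C,C'$ below do not depend on $i$.

\emph{Lower bound for $H$.} By~\eqref{eq:Epp}, $\log(\frac12|E''_i|^{\kappa_i})\ge\frac12\kappa_iD_i-1>\log v_i$. View $\omega_i$ as a measure on $\{e\}\times M\le H$; it is carried by the ball of radius $5\kappa_i$ of $H$. By Lemmas~\ref{lem:qs}(b) and~\ref{lem:Mmix}, $\Lambda_{H,\omega_i}(v_i)\ge\gamma/8$. Lemma~\ref{lem:mom}(b), $\kappa_i\le2c_*^{-1/2}k_iN_i^{1/2}$ and $k_i\le\log N_i$ give
\begin{equation}\label{eq:Hlow}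
\widetilde\Lambda_{H,\alpha}(v_i)\ge\tfrac\gamma8(6\kappa_i)^{-\alpha}\ge c\,N_i^{-\alpha/2}(\log N_i)^{-\alpha}.
\end{equation}

\emph{Upper bound for $G$.} We test at the much smaller volume $\sqrt{v_i}$, to leave room for the constant $c_4$ in the definition of $\simeq$. Let $m_i=\lfloor\kappa_i\ell_i/(36000k_i)\rfloor$. Then
\[
18m_ik_i|Q_i|\le\frac{\kappa_i|Q_i|\ell_i}{2000}=\frac{\kappa_iD_i}{200}=\log\sqrt{v_i}.
\]
Here (P3) is used: $\kappa_i/k_i\ge N_i^{1/2}$ and $\ell_i\ge N_i^{1/2}$ give $\kappa_i\ell_i/k_i\ge N_i\ge e^{21}$, so $m_i\ge N_i/72000\ge1$. By Proposition~\ref{prop:Gtest},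
\begin{equation}\label{eq:Gup}
\widetilde\Lambda_{G,\alpha}(\sqrt{v_i})\le C\big(m_i^{-\alpha}+\tau_\alpha(N_i)\big)\le C'N_i^{-\min(1,\alpha)}(1+\log N_i).
\end{equation}

Suppose $\widetilde\Lambda_{G,\alpha}\simeq\widetilde\Lambda_{H,\alpha}$. Then there are $c_3,c_4>0$ with $\widetilde\Lambda_{H,\alpha}(v_i)\le c_3\widetilde\Lambda_{G,\alpha}(c_4v_i)$ for large $i$. For large $i$ also $c_4v_i\ge\sqrt{v_i}$, and the extremal profile is non-increasing, so~\eqref{eq:Hlow} and~\eqref{eq:Gup} give
\[
c\,N_i^{-\alpha/2}(\log N_i)^{-\alpha}\le c_3C'N_i^{-\min(1,\alpha)}(1+\log N_i).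
\]
For $0<\alpha<2$ we have $\min(1,\alpha)>\alpha/2$, so this fails for large $i$. Hence $\widetilde\Lambda_{G,\alpha}\not\simeq\widetilde\Lambda_{H,\alpha}$.

\subsection*{The exponents}
By Proposition~\ref{prop:wr}(b) and~\eqref{eq:VL}, $V_G(c_0\varepsilon_i)\ge\frac1{20}D_i\varepsilon_i^{-1/2}$. On the other hand $\log(16v_i)\le\frac1{50}D_i\varepsilon_i^{-1/2}+\log16$, and $(\frac1{20}-\frac1{50})D_i\ge3>\log16$. So $\log(16v_i)<V_G(c_0\varepsilon_i)$ and $\Lambda_G(16v_i)\ge c_0\varepsilon_i\ge c_0c_*/(N_i\log^2N_i)$. Proposition~\ref{prop:Gtest} with $m=m_i$ gives $\Lambda_G(v_i)\le C/N_i$. Together with $\Lambda_G(16v_i)\le\Lambda_G(v_i)$ and $\Lambda_G\asymp\Lambda_H$,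
\begin{equation}\label{eq:LG}
\Lambda_G(16v_i)=N_i^{-1+o(1)},\qquad\Lambda_G(v_i)=N_i^{-1+o(1)},\qquad\Lambda_H(v_i)=N_i^{-1+o(1)}.
\end{equation}
For $G$, the upper bound~\eqref{eq:Gup}, monotonicity and the lower bound of Theorem~\ref{thm:B} give $\widetilde\Lambda_{G,\alpha}(v_i)=N_i^{-\min(1,\alpha)+o(1)}$. For $H$, the lower bound~\eqref{eq:Hlow} and the upper bound of Theorem~\ref{thm:B} give $\widetilde\Lambda_{H,\alpha}(v_i)=N_i^{-\alpha/2+o(1)}$. Taking logarithms and dividing by the logarithms in~\eqref{eq:LG} gives the two limits. This completes the proof of Theorem~\ref{thm:A}. \qed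

\begin{thebibliography}{9}

\bibitem{Lub}
Lubotzky, \emph{Discrete Groups, Expanding Graphs and Invariant Measures}, Ch.~4.

\bibitem{SZ}
Laurent Saloff-Coste and Tianyi Zheng, \emph{Random walks and isoperimetric profiles under moment conditions}, arXiv:1501.05929 (2015).

\end{thebibliography}
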